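\title{The uniform spread of Thompson's group $T$ is infinite}

\begin{abstract}
The uniform spread $u(G)$ of a group $G$ is the supremum of those $k$ for which some conjugacy class contains, for any $k$ nontrivial elements $\alpha_1,\dots,\alpha_k$, an element $\beta$ with $\langle\alpha_i,\beta\rangle=G$ for all $i$. We prove that $u(T)=\infty$ for Thompson's group $T$: for each $q\ge3$ an explicit class $\zeta_q^T$ serves all families of at most $q/3$ elements. We also show that the supremum is not attained. A class whose elements have an orbit of size $q$ fails for some family of $q+1$ elements, and finite families cannot be replaced by infinite ones.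
\end{abstract}

\section{Introduction}

Identify the circle $\mathbb S^1$ with $\mathbb R/\mathbb Z$. Thompson's group $T$ is the group of piecewise linear homeomorphisms of $\mathbb S^1$ that preserve $\mathbb Z[\frac12]/\mathbb Z$, have finitely many breakpoints, all of them in $\mathbb Z[\frac12]/\mathbb Z$, and have all slopes equal to integral powers of $2$. The stabilizer of $0$, viewed as a group of homeomorphisms of $[0,1]$, is Thompson's group $F$. Maps compose from right to left, $[g,h]=ghg^{-1}h^{-1}$, and $\zeta^G=\{\gamma^{-1}\zeta\gamma:\gamma\in G\}$.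

Let $C$ be a conjugacy class of a group $G$. Write $u(C)$ for the supremum of the integers $k\ge0$ such that for any nontrivial $\alpha_1,\dots,\alpha_k\in G$ there is $\beta\in C$ with
\[
\langle\alpha_1,\beta\rangle=\dots=\langle\alpha_k,\beta\rangle=G .
\]
The $\alpha_i$ need not be distinct, so if $k$ has this property then so does every smaller integer. The \emph{uniform spread} of $G$ is $u(G)=\sup_C u(C)$. Thus $u(C)\le k$ means that some $k+1$ nontrivial elements \emph{block} $C$: every $\beta\in C$ lies in a proper subgroup together with one of them. The uniform spread measures how many elements it takes to block the best class.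

Three small observations show what the definition detects.
\begin{itemize}
\item $u(S_3)=2$. A single $3$-cycle blocks the trivial class and the class of $3$-cycles. A transposition $\beta$ generates $S_3$ with every $\alpha\notin\{1,\beta\}$, so the class of transpositions is blocked by all three transpositions and by no two elements.
\item If $G$ is finite and not cyclic, a nontrivial class $C$ is blocked by the list of its own elements, and the trivial class by any one element. So $u(G)<|G|$.
\item If $u(G)\ge1$, then $G/N$ is cyclic for every normal subgroup $N\ne1$: take $\alpha\in N$ nontrivial. Hence $u(F)=0$, because $f\mapsto(\log_2f'(0^+),\log_2f'(1^-))$ is a homomorphism from $F$ onto $\mathbb Z^2$ with nontrivial kernel. (The elements $A,B$ of \eqref{eq:AB} go to $(-1,1)$ and $(0,1)$.)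
\end{itemize}

Bleak, Harper and Skipper \cite{BHS} proved that there is $\zeta\in T$ such that every nontrivial $\alpha\in T$ generates $T$ together with some conjugate of $\zeta$; that is, $u(T)\ge1$. The problem of determining $u(T)$ comes from \cite{BHS}. An infinite class cannot be blocked by listing it, but $T$ offers another way to block: it contains any number of elements with disjoint supports, and these block every class, with a family whose size is governed by the size of a finite orbit. This size is not bounded on $T$, so the obstruction leaves room for the answer $\infty$. That is the answer.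

\begin{theorem}\label{thm:A}
For each $q\ge3$ there is an explicit element $\zeta_q\in T$ (Definition~\ref{def:zeta}) such that for every $k\le q/3$ and all nontrivial $\alpha_1,\dots,\alpha_k\in T$ there is $\beta\in\zeta_q^T$ with $\langle\alpha_1,\beta\rangle=\dots=\langle\alpha_k,\beta\rangle=T$. Hence $u(T)=\infty$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] If $\zeta\in T$ has a finite orbit of size $q$, then $u(\zeta^T)\le q$. Every $\zeta\in T$ has a finite orbit, so $u(\zeta^T)<\infty$ for every class.
\item[(b)] $\lfloor q/3\rfloor\le u(\zeta_q^T)\le q$ for every $q\ge3$.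
\item[(c)] There is an infinite sequence $\alpha_1,\alpha_2,\dots$ of nontrivial elements of $T$ such that no $\beta\in T$ satisfies $\langle\alpha_i,\beta\rangle=T$ for all $i$.
\end{enumerate}
\end{theorem}

So the supremum defining $u(T)$ is not attained by a single class, and finite families cannot be replaced by infinite ones.

The proof of Theorem~\ref{thm:A} runs as follows. A subgroup $\Gamma\le T$ equals $T$ once it contains all elements supported inside one arc whose $\Gamma$-translates cover the circle (Section~\ref{sec:local}). The conjugates $\beta$ of $\zeta_q$ that we use permute $q$ arcs cyclically, and $x=\beta^q$ is a product of $2q$ ``bumps'', two in each arc; conjugation lets us place the arcs and the bumps as we like (Section~\ref{sec:class}). We place them so that $\alpha_i$ carries a pair of small bumps of $x$ underneath a large one. A large bump and such a pair generate a group containing all elements supported inside the large bump (Section~\ref{sec:bumps}). Section~\ref{sec:example} carries this out for a quarter turn. The difficulty is that $x$ and $\alpha_ix\alpha_i^{-1}$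 may also overlap at the places prepared for the other $\alpha_l$. Section~\ref{sec:isolate} removes these overlaps by commutators, and Section~\ref{sec:proof} places the arcs in general.

\section{Finite orbits block a class}\label{sec:orbits}

We prove parts (a) and (c) of Theorem~\ref{thm:B} first, since they dictate the shape of $\zeta_q$. Part (b) is proved at the end of Section~\ref{sec:proof}.

For $n\ge1$ let $\lambda_n(t)=2^{-n}(1+t)$, and let $\alpha_n\in T$ equal $\lambda_nA\lambda_n^{-1}$ on $[2^{-n},2^{1-n}]$ and the identity elsewhere, with $A$ as in \eqref{eq:AB}. These elements are nontrivial, and the sets $M_n=\{z:\alpha_nz\ne z\}$ are pairwise disjoint. Suppose $\beta\in T$ has a finite orbit $P$ with $P\cap M_n=\emptyset$. Then $\langle\alpha_n,\beta\rangle$ preserves $P$. Every $T$-orbit is infinite, because $T$ contains the rotations $z\mapsto z+2^{-m}$. Hence $\langle\alpha_n,\beta\rangle\ne T$.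

\begin{proof}[Proof of Theorem~\ref{thm:B}(a) and (c)]
If $\zeta$ has an orbit of size $q$, so does every $\beta\in\zeta^T$, and such an orbit misses one of the $q+1$ disjoint sets $M_1,\dots,M_{q+1}$. So $\alpha_1,\dots,\alpha_{q+1}$ block $\zeta^T$, and $u(\zeta^T)\le q$. By a theorem of Ghys and Sergiescu \cite{GS}, every element of $T$ has rational rotation number, that is, has a finite orbit. This gives the second sentence of (a). It also gives (c): a finite orbit of any $\beta\in T$ misses one of the infinitely many disjoint sets $M_n$.
\end{proof}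

In particular a class of elements with a fixed point has $u\le1$, and a class with $u\ge k$ has no orbit of fewer than $k$ points. This is why $\zeta_q$ turns around the circle in $q$ steps. The theorem of \cite{GS} is not used again.

\section{From one arc to the whole circle}\label{sec:local}

\emph{Dyadic} means lying in $\mathbb Z[\frac12]$ or in $\mathbb Z[\frac12]/\mathbb Z$. A \emph{dyadic interval} is an interval $[a,d]\subset\mathbb R$ with $a<d$ dyadic, and a \emph{dyadic arc} is the image in $\mathbb S^1$ of a dyadic interval of length less than $1$; we identify an arc with a lift when convenient. A \emph{PL$_2$ map} between dyadic intervals or arcs is an orientation-preserving piecewise linear homeomorphism with finitely many breakpoints, all dyadic, whose slopes are powers of $2$ and which maps dyadic points onto dyadic points. Composites and inverses of PL$_2$ maps are PL$_2$, elements of $T$ restrict to PL$_2$ maps on dyadic arcs, and a homeomorphism of $\mathbb S^1$ glued from finitely many PL$_2$ maps lies in $T$.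

\begin{lemma}\label{lem:PL}
Let $J,J'$ be dyadic intervals or arcs.
\begin{enumerate}
\item[(a)] There is a PL$_2$ map $J\to J'$.
\item[(b)] Let $J_1,\dots,J_n\subset\operatorname{int}J$ be pairwise disjoint dyadic subintervals, listed in increasing order, and likewise $J_1',\dots,J_n'\subset\operatorname{int}J'$. Any PL$_2$ maps $J_m\to J_m'$ extend to a PL$_2$ map $J\to J'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For large $N$, cut both intervals into pieces of length $2^{-N}$. Halving a piece raises the number of pieces by one, so we can make the two numbers equal. All pieces have dyadic endpoints and lengths that are powers of $2$, so mapping them affinely in order gives a PL$_2$ map. (b) Apply (a) to the closures of the $n+1$ gaps.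
\end{proof}

For a dyadic interval or arc $J$ let $F(J)$ be the group of PL$_2$ maps $J\to J$; we extend its elements by the identity whenever $J$ lies in a larger interval or in the circle. For an open interval $U$ let $F_c(U)$ be the union of the groups $F(J)$ over the dyadic $J\subset U$. The same definition applies to an \emph{open arc}, the image of an interval $(a,d)$ with $d-a\le1$; then $F_c(U)$ is the group of elements of $T$ that are the identity outside a compact subset of $U$. If $g$ lies in $T$, or is a PL$_2$ map whose domain contains $U$, then $gF_c(U)g^{-1}=F_c(gU)$.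

We use three facts about $F=F([0,1])$ from Cannon, Floyd and Parry \cite{CFP}. First, $F=\langle A,B\rangle$, where
\begin{equation}\label{eq:AB}
A(t)=\begin{cases}\frac t2&\text{on }[0,\frac12],\\ t-\frac14&\text{on }[\frac12,\frac34],\\ 2t-1&\text{on }[\frac34,1],\end{cases}
\qquad
B(t)=\begin{cases}t&\text{on }[0,\frac12],\\ \frac t2+\frac14&\text{on }[\frac12,\frac34],\\ t-\frac18&\text{on }[\frac34,\frac78],\\ 2t-1&\text{on }[\frac78,1].\end{cases}
\end{equation}
Second, the derived group $F'$ consists exactly of the elements that are the identity near $0$ and near $1$, so $F'=F_c((0,1))$. Third, $F'$ is simple; it is infinite, hence nonabelian, hence perfect. Transporting these facts by Lemma~\ref{lem:PL}(a), we get for every dyadic interval or arc $J$: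
\begin{equation}\label{eq:simple}
F(J)'=F_c(\operatorname{int}J),\ \text{ and this group is simple and perfect.}
\end{equation}

\begin{lemma}\label{lem:germ}
Let $U$ be an open interval or arc and let $p,p'\in U$ be dyadic.
\begin{enumerate}
\item[(a)] Some $g\in F_c(U)$ maps $p'$ to $p$.
\item[(b)] If $f$ is a PL$_2$ map defined near $p$ with $f(p)=p$, then some $e\in F_c(U)$ agrees with $f$ near $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a dyadic $[a,d]\subset U$ with $p,p'$ in its interior. For (a), glue PL$_2$ maps $[a,p']\to[a,p]$ and $[p',d]\to[p,d]$. For (b), take a dyadic interval $J_1$ around $p$ so small that $J_1$ and $fJ_1$ lie in $(a,d)$, and extend $f|_{J_1}$ to $[a,d]$ by Lemma~\ref{lem:PL}(b).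
\end{proof}

These two moves turn any element into one that is the identity near a chosen point, and such an element splits. This gives the gluing lemma and the criterion for generating $T$.

\begin{lemma}\label{lem:glue}
Let $a<a'<d'<d$, with $d-a\le1$ in the case of the circle. Then $F_c((a,d'))$ and $F_c((a',d))$ generate $F_c((a,d))$.
\end{lemma}

\begin{proof}
Let $G$ be the group they generate, let $f\in F_c((a,d))$, and let $p\in(a',d')$ be dyadic. The point $f(p)$ lies in $(a,d')$ or in $(a',d)$, and $p$ lies in both, so Lemma~\ref{lem:germ}(a) gives $g\in G$ with $gf(p)=p$. Lemma~\ref{lem:germ}(b) gives $e\in F_c((a',d'))\le G$ that agrees with $gf$ near $p$. Then $e^{-1}gf\in F_c((a,d))$ is the identity near $p$, so it is the product of an element of $F_c((a,p))\le G$ and an element of $F_c((p,d))\le G$. Hence $f\in G$.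
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $\Gamma\le T$ and let $U$ be an open arc with $F_c(U)\le\Gamma$ and $\bigcup_{g\in\Gamma}gU=\mathbb S^1$. Then $\Gamma=T$.
\end{proposition}

\begin{proof}
We have $F_c(gU)\le\Gamma$ for all $g\in\Gamma$. The open cover $\{gU\}$ of the compact circle has a Lebesgue number, so for some $N\ge2$, with $\varepsilon=2^{-N}$, each arc $(j\varepsilon,(j+2)\varepsilon)$ lies in some $gU$. Thus $F_c((j\varepsilon,(j+r)\varepsilon))\le\Gamma$ for all $j$ when $r=2$. Lemma~\ref{lem:glue}, applied to $(j\varepsilon,(j+r)\varepsilon)$ and $((j+r-1)\varepsilon,(j+r+1)\varepsilon)$, passes from $r$ to $r+1$ as long as $r+1\le2^N$. For $r=2^N$ we find that $\Gamma$ contains $T_0$ and $T_{1/2}$, where $T_p=F_c(\mathbb S^1\setminus\{p\})$ is the group of elements that are the identity near $p$.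

Let $f\in T$. There is $g\in\Gamma$ with $gf(0)=0$: if $f(0)\ne\frac12$, Lemma~\ref{lem:germ}(a) gives such a $g$ in $T_{1/2}$, and if $f(0)=\frac12$ we first move this point to $\frac14$ by an element of $T_0$. By Lemma~\ref{lem:germ}(b) some $e\in T_{1/2}$ agrees with $gf$ near $0$. Then $e^{-1}gf\in T_0$, so $f\in\Gamma$.
\end{proof}

The covering hypothesis cannot be dropped: $\Gamma=F_c(U)$ is a proper subgroup, since it fixes the endpoints of $U$.

\section{A large bump and two small ones}\label{sec:bumps}

Proposition~\ref{prop:criterion} asks for a subgroup $F_c(U)$. We produce it from two elements. One, $b$, pushes a whole interval to the right. The other contains a small element $\psi$ whose translates $b^r\psi b^{-r}$ form a chain of overlapping supports, and two consecutive links of the chain are arranged to be a pair of generators of a copy of $F$. Both elements will be pieces of conjugates of the same power $\beta^q$, so $\psi$ must be a copy of $b$.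

Let $b\in F([0,3])$ be given by
\[
b(t)=2t\ \text{ on }[0,1],\qquad b(t)=\tfrac{t+3}2\ \text{ on }[1,3].
\]
Then $b(t)>t$ on $(0,3)$. Put $d_r=b^r(1)$ for $r\in\mathbb Z$, so that $d_r=3-2^{1-r}$ and $d_{-r}=2^{-r}$ for $r\ge0$:
\[
\dots,\quad d_{-1}=\tfrac12,\quad d_0=1,\quad d_1=2,\quad d_2=\tfrac52,\quad d_3=\tfrac{11}4,\quad d_4=\tfrac{23}8,\quad\dots
\]
The sequence increases, with limits $0$ and $3$. A \emph{bump} with \emph{base} $J$, a dyadic interval or arc, is an element $hbh^{-1}\in F(J)$ with $h\colon[0,3]\to J$ a PL$_2$ map. It moves every point of $\operatorname{int}J$ in the positive direction and fixes all other points. Every $J$ is the base of a bump by Lemma~\ref{lem:PL}(a), and the conjugate of a bump by a PL$_2$ map is a bump.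

Let $\psi=\lambda b\lambda^{-1}$ with $\lambda(t)=1+\frac t2$; it is a bump with base $[d_0,d_2]$. Since $b$ is affine on $[1,3]$, we have $b\lambda(t)=2+\frac t4$, and $b\psi b^{-1}=(b\lambda)b(b\lambda)^{-1}$ is again an affine copy of $b$, with base $[d_1,d_3]$. Explicitly,
\[
\psi(t)=\begin{cases}2t-1&\text{on }[1,\frac32],\\ \frac t2+\frac54&\text{on }[\frac32,\frac52],\end{cases}
\qquad
b\psi b^{-1}(t)=\begin{cases}2t-2&\text{on }[2,\frac94],\\ \frac t2+\frac{11}8&\text{on }[\frac94,\frac{11}4].\end{cases}
\]

\begin{lemma}\label{lem:gen}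
The bumps $\psi$ and $b\psi b^{-1}$ generate $F([d_0,d_3])$.
\end{lemma}

\begin{proof}
Let $\eta\colon[1,\frac{11}4]\to[0,1]$ be the PL$_2$ map with $\eta(t)=\frac{t-1}2$ on $[1,\frac52]$ and $\eta(t)=t-\frac74$ on $[\frac52,\frac{11}4]$. We show that $\eta\psi\eta^{-1}=BA^{-1}$ and $\eta\,b\psi b^{-1}\eta^{-1}=B^{-1}$. Since $BA^{-1}$ and $B^{-1}$ generate $\langle A,B\rangle=F$, this proves the lemma.

Applying $A^{-1}$ and then $B$ gives
\[
\begin{array}{ll}
[0,\frac14]: & t\mapsto 2t\mapsto 2t,\\[2pt]
[\frac14,\frac12]: & t\mapsto t+\frac14\mapsto\frac t2+\frac38,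
\end{array}
\qquad
\begin{array}{ll}
[\frac12,\frac34]: & t\mapsto\frac{t+1}2\mapsto\frac t2+\frac38,\\[2pt]
[\frac34,1]: & t\mapsto\frac{t+1}2\mapsto t.
\end{array}
\]
Applying $\eta^{-1}$, $\psi$, $\eta$ gives $t\mapsto2t+1\mapsto4t+1\mapsto2t$ on $[0,\frac14]$ and $t\mapsto2t+1\mapsto t+\frac74\mapsto\frac t2+\frac38$ on $[\frac14,\frac34]$, and the identity on $[\frac34,1]=\eta[d_2,d_3]$. This is $BA^{-1}$. Applying $\eta^{-1}$, $b\psi b^{-1}$, $\eta$ gives the identity on $[0,\frac12]=\eta[d_0,d_1]$ and
\[
\begin{array}{ll}
[\frac12,\frac58]: & t\mapsto2t+1\mapsto4t\mapsto2t-\frac12,\\[2pt]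
[\frac58,\frac34]: & t\mapsto2t+1\mapsto t+\frac{15}8\mapsto t+\frac18,\\[2pt]
[\frac34,1]: & t\mapsto t+\frac74\mapsto\frac t2+\frac94\mapsto\frac{t+1}2 .
\end{array}
\]
These are the inverses of the pieces of $B$ in \eqref{eq:AB}.
\end{proof}

The pair $(b,\psi)$ would produce $F_c((0,3))$. It will, however, appear at several places of the circle at once, and we need to tell these places apart by a relation. For this we attach a tag to $\psi$. For each integer $n\ge3$ fix a dyadic interval $D_n\subset(d_n,d_{n+1})$ and a bump $\delta_n$ with base $D_n$, and put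
\[
\psi_n=\psi\,\delta_n\in F([0,3]).
\]
So $\psi_n$ is a product of two bumps with disjoint bases $[d_0,d_2]$ and $D_n$. The tag $n$ records how far along the orbit of $b$ the second bump sits. The condition $n\ge3$ keeps it out of the interval $[d_0,d_3]$ of Lemma~\ref{lem:gen}.

\begin{lemma}\label{lem:H}
For every $n\ge3$ the group $H=\langle b,\psi_n\rangle$ contains $F_c((0,3))$.
\end{lemma}

\begin{proof}
The elements $\psi_n$ and $b\psi_nb^{-1}$ preserve $[d_0,d_3]$ and act there as $\psi$ and $b\psi b^{-1}$. Off $[d_0,d_3]$ they act as bumps with the disjoint bases $D_n\subset(d_n,d_{n+1})$ and $bD_n\subset(d_{n+1},d_{n+2})$, so they commute there. Hence the derived group of $\langle\psi_n,b\psi_nb^{-1}\rangle$ is trivial off $[d_0,d_3]$, and on $[d_0,d_3]$ it is $F([d_0,d_3])'=F_c((d_0,d_3))$ by Lemma~\ref{lem:gen} and \eqref{eq:simple}. Conjugating by powers of $b$ gives $F_c((d_r,d_{r+3}))\le H$ for all $r\in\mathbb Z$. Lemma~\ref{lem:glue}, applied to $(d_r,d_s)$ and $(d_{s-2},d_{s+1})$, gives $F_c((d_r,d_s))\le H$ for all $s\ge r+3$ by induction on $s$. Every dyadic $J\subset(0,3)$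 lies in some $(d_r,d_s)$.
\end{proof}

The relations that read the tag are the commutators
\[
W_r(f,g)=[\,g,\ f^rgf^{-r}\,]\in\langle f,g\rangle' .
\]

\begin{lemma}\label{lem:words}
Let $n,r\ge3$.
\begin{enumerate}
\item[(a)] $W_r(b,\psi_n)=1$ if and only if $n\notin\{r,r+1\}$.
\item[(b)] $W_r(\psi_n,b)\ne1$.
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.6]
\draw[dotted,xstep=1,ystep=20] (0,0.5) grid (9,5.4);
\path (0,0) node{$d_0$} (1,0) node{$d_1$} (2,0) node{$d_2$} (3,0) node{$d_3$} (4,0) node{$d_4$} (5,0) node{$d_5$} (6,0) node{$d_6$} (7,0) node{$d_7$} (8,0) node{$d_8$} (9,0) node{$d_9$};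
\draw[line width=2pt] (0,5)--(2,5) (3.25,5)--(3.75,5);
\draw[line width=2pt] (3,4)--(5,4) (6.25,4)--(6.75,4);
\draw[line width=2pt] (0,2.2)--(2,2.2) (5.25,2.2)--(5.75,2.2);
\draw[line width=2pt] (3,1.2)--(5,1.2) (8.25,1.2)--(8.75,1.2);
\path (-0.3,5) node[left]{$\psi_3$} (-0.3,4) node[left]{$b^3\psi_3b^{-3}$} (-0.3,2.2) node[left]{$\psi_5$} (-0.3,1.2) node[left]{$b^3\psi_5b^{-3}$};
\end{tikzpicture}
\caption{Bases of the bumps of four elements of $F([0,3])$, with the points $d_r=b^r(1)$ drawn equally spaced, so that conjugation by $b$ is a shift by one unit. The short base of $\psi_3$ lies inside the long base of $b^3\psi_3b^{-3}$, and these two elements do not commute. The bases of $\psi_5$ and $b^3\psi_5b^{-3}$ are disjoint, and these two elements commute.}\label{fig:tags}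
\end{figure}

\begin{proof}
(a) See Figure~\ref{fig:tags}. The bases of $\psi_n$ are $[d_0,d_2]$ and $D_n\subset(d_n,d_{n+1})$. Those of $\psi_n'=b^r\psi_nb^{-r}$ are $[d_r,d_{r+2}]$ and $b^rD_n\subset(d_{n+r},d_{n+r+1})$. As $r\ge3$, the base $[d_0,d_2]$ meets neither base of $\psi_n'$, and $D_n$ misses $b^rD_n$. If $n\notin\{r,r+1\}$, then $D_n$ also misses $[d_r,d_{r+2}]$, so $\psi_n$ and $\psi'_n$ commute. If $n\in\{r,r+1\}$, write $D_n=[e,e']$, so $d_r<e<e'<d_{r+2}$. The points of $[d_r,d_{r+2}]$ moved by $\psi_n$ are those of $(e,e')$. If $\psi_n'$ commuted with $\psi_n$, it would preserve the set of points moved by $\psi_n$ as well as $[d_r,d_{r+2}]$, hence preserve $(e,e')$ and fix $e$. But $\psi_n'$ moves every point of $(d_r,d_{r+2})$.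

(b) First, an element $f\in F([0,3])$ that commutes with $b$ and is the identity on some $[0,d_{-m}]$ is trivial: it is the identity on $b^j[0,d_{-m}]=[0,d_{j-m}]$ for all $j$, and $d_{j-m}\to3$. Now suppose that $b$ commutes with $b_1=\psi_n^rb\psi_n^{-r}$. Since $\psi_n$ is the identity on $[0,1]$, we have $b_1=b$ on $[0,\frac12]$, so $b^{-1}b_1$ commutes with $b$ and is the identity on $[0,\frac12]$. Hence $b_1=b$, that is, $\psi_n^r$ commutes with $b$. It is the identity on $[0,1]$, so $\psi_n^r=1$. But $\psi_n^r$ moves the points of $(d_0,d_2)$ to the right.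
\end{proof}

By (a), the word $W_r$ does not separate the tags $r$ and $r+1$. We shall therefore use odd tags only.

\section{The class of $\zeta_q$}\label{sec:class}

The element $\zeta_q$ moves $q$ arcs around the circle, each onto the next, and applies a pair of bumps once per turn. Let $E=[0,16]$ and let $\varphi\in F(E)$ be given by $\varphi(t)=1+b(t-1)$ on $[1,4]$, $\varphi(t)=5+b(t-5)$ on $[5,8]$, and $\varphi(t)=t$ elsewhere. A \emph{$q$-partition} is a list $I_1,\dots,I_q$ of dyadic arcs in cyclic order, with disjoint interiors and union $\mathbb S^1$. Given a $q$-partition and PL$_2$ maps $g_j\colon E\to I_j$, define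
\begin{equation}\label{eq:beta}
\beta=g_{j+1}g_j^{-1}\ \text{ on }I_j\ \ (1\le j<q),\qquad\beta=g_1\varphi g_q^{-1}\ \text{ on }I_q .
\end{equation}
Each piece maps $I_j$ onto $I_{j+1}$ (indices modulo $q$), initial point to initial point and endpoint to endpoint, so the pieces agree where arcs meet and $\beta\in T$. Starting on $I_j$, the first $q-j$ steps compose to $g_qg_j^{-1}$, the next gives $g_1\varphi g_j^{-1}$, and the last $j-1$ give
\begin{equation}\label{eq:power}
\beta^q=g_j\varphi g_j^{-1}\ \text{ on }I_j .
\end{equation}
If $\beta'$ is defined by other data $(I_j',g_j')$ with the same $q$, then $\gamma=g_j'g_j^{-1}$ on $I_j$ defines $\gamma\in T$. On $I_j$, both $\gamma\beta$ and $\beta'\gamma$ equal $g'_{j+1}g_j^{-1}$ for $j<q$ and $g_1'\varphi g_q^{-1}$ for $j=q$. So all elements \eqref{eq:beta} with a given $q$ are conjugate in $T$.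

\begin{definition}\label{def:zeta}
For $q\ge3$, let $\zeta_q$ be the element \eqref{eq:beta} for $I_j=[1-2^{1-j},1-2^{-j}]$ $(1\le j<q)$, $I_q=[1-2^{1-q},1]$, and $g_j\colon E\to I_j$ the increasing affine maps.
\end{definition}

The $q$ points $g_j(0)$ form an orbit of $\zeta_q$. Everything else we need about the class is the following freedom to prescribe the $q$th power.

\begin{lemma}\label{lem:realize}
Let $I_1,\dots,I_q$ be a $q$-partition, and let $x\in T$ be a product of $2q$ bumps with pairwise disjoint bases, two in the interior of each $I_j$. Then there is $\beta\in\zeta_q^T$ with $\beta I_j=I_{j+1}$ (indices modulo $q$) and $\beta^q=x$.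
\end{lemma}

\begin{proof}
Let $hbh^{-1}$ and $h'bh'^{-1}$ be the two bumps in $I_j$, the base of the first preceding the base of the second. Put $g_j(t)=h(t-1)$ on $[1,4]$ and $g_j(t)=h'(t-5)$ on $[5,8]$, and extend $g_j$ to a PL$_2$ map $E\to I_j$ by Lemma~\ref{lem:PL}(b). Then $g_j\varphi g_j^{-1}=x$ on $I_j$, and \eqref{eq:power} gives $\beta^q=x$ for the element \eqref{eq:beta}.
\end{proof}

\section{A quarter turn, and what can interfere}\label{sec:example}

In this section lengths are measured in units of $\frac1{32}$, so the circle is $\mathbb R/32\mathbb Z$; this rescaling by a power of $2$ does not change the notion of a PL$_2$ map.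

\begin{example}\label{ex:quarter}
Let $k=1$, $q=3$ and $\alpha(z)=z+8$. Take the $3$-partition
\[
I_1=[\tfrac12,\tfrac{23}8],\qquad I_2=[\tfrac{23}8,\tfrac{15}2],\qquad I_3=[\tfrac{15}2,\tfrac{65}2].
\]
Let $x$ be the product of $\psi_3$ (acting on $[0,3]$), of the bump $z\mapsto8+b(z-8)$ with base $R=[8,11]$, and of any bumps with bases $[4,5]$, $[6,7]$ and $[\frac{45}4,\frac{47}4]$. Recall that $D_3\subset(\frac{11}4,\frac{23}8)$. Each $I_j$ contains two bases in its interior, so $x=\beta^3$ for some $\beta\in\zeta_3^T$ permuting the $I_j$ cyclically. Let $y=\alpha x\alpha^{-1}$. The bases are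
\[
\begin{array}{lllllll}
x: & [1,\frac52], & D_3, & [4,5], & [6,7], & [8,11], & [\frac{45}4,\frac{47}4],\\[3pt]
y: & [9,\frac{21}2], & 8+D_3, & [12,13], & [14,15], & [16,19], & [\frac{77}4,\frac{79}4].
\end{array}
\]
The first two bases of $y$ lie in $R$, and the other four meet no base of $x$. So $R$ is invariant under $\Gamma_0=\langle x,y\rangle$, in the coordinate $t\mapsto t+8$ the pair $(x,y)$ acts on $R$ as $(b,\psi_3)$, and $x$ and $y$ commute off $R$. Hence $\Gamma_0'$ is trivial off $R$ and acts on $R$ as $\langle b,\psi_3\rangle'$, which contains the perfect group $F_c((0,3))$ by Lemma~\ref{lem:H} and \eqref{eq:simple}. Thus $F_c((8,11))\le\langle\alpha,\beta\rangle$. Every $z$ is moved into $I_1$ by a power of $\beta$, and $\alpha I_1=[\frac{17}2,\frac{87}8]\subset(8,11)$, so the translates of $(8,11)$ cover the circle. Proposition~\ref{prop:criterion} gives $\langle\alpha,\beta\rangle=T$.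
\end{example}

The three arcs have different tasks. The arc $I_1$ carries the small pair and is itself so short that $\alpha$ maps all of it into the large base; this gives the covering. The arc $I_3$ carries the large bump. The arc $I_2$ only fills space. In general the short arcs are confined to small neighborhoods of given points, so two of them cannot share an endpoint, and a filler arc is put after each. Three arcs for each $\alpha_i$ account for the condition $q\ge3k$.

In the example $x$ and $y$ overlap in one region only. Two kinds of further overlap occur.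

\emph{Reversed overlap.} Let $\alpha(z)=z+16$, and shift the last two bumps of $x$ by $8$, to the bases $[16,19]$ and $[\frac{77}4,\frac{79}4]$. The bases of $y$ are now $[17,\frac{37}2]$, $16+D_3$, $[20,21]$, $[22,23]$, $[0,3]$ and $[\frac{13}4,\frac{15}4]$. On $[16,19]$ the pair $(x,y)$ acts as $(b,\psi_3)$, but on $[0,3]$ it acts as $(\psi_3,b)$, so $\Gamma_0'$ is no longer supported on one region.

\emph{Repeated overlap.} Let $k=2$, let $\alpha_2$ be a bump and $\alpha_1=\alpha_2\gamma$, with $\gamma$ a bump with disjoint base. Then $\alpha_1=\alpha_2$ at all points moved by $\alpha_2$. Wherever the small pair and the large bump for $\alpha_2$ are placed, $\alpha_1$ also carries that pair under that bump. If both $\alpha_1$ and $\alpha_2$ have their own region and the pair $(x,\alpha_1x\alpha_1^{-1})$ acts on both as $(b,\psi_n)$ with the same $n$, then every element of $\Gamma_0$ acts on the two regions in the same way, and no nontrivial element is supported on one of them. This is the reason for the tags, and for the second bump of $\varphi$.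

\section{Isolating one region}\label{sec:isolate}

The next proposition deals with both kinds of overlap. One word of Lemma~\ref{lem:words} removes the repeated regions and another removes the reversed ones. Simplicity of $F_c((0,3))$ upgrades each word to a normal subgroup that is full on the chosen region, and the commutator of the two subgroups removes all other regions at once.

\begin{proposition}\label{prop:isolate}
Let $x,y\in T$. Let $R_0,\dots,R_m$ be pairwise disjoint dyadic arcs, each invariant under $x$ and $y$, with PL$_2$ maps $\kappa_j\colon[0,3]\to R_j$ and odd integers $n_j\ge3$. Suppose that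
\begin{enumerate}
\item[(a)] for each $j$ the pair $(\kappa_j^{-1}x\kappa_j,\kappa_j^{-1}y\kappa_j)$ is $(b,\psi_{n_j})$ or $(\psi_{n_j},b)$, and call $R_j$ \emph{positive} or \emph{negative} accordingly;
\item[(b)] $R_0$ is positive, and $n_j\ne n_0$ for every other positive $R_j$;
\item[(c)] $xy(z)=yx(z)$ for all $z$ outside $R=R_0\cup\dots\cup R_m$.
\end{enumerate}
Then $F_c(\operatorname{int}R_0)\le\langle x,y\rangle$.
\end{proposition}

\begin{proof}
Let $\Gamma_0=\langle x,y\rangle$ and $S=F_c((0,3))$. The set $\mathbb S^1\setminus R$ is invariant, and by (c) the action of $\Gamma_0$ on it is abelian, so $\Gamma_0'$ is trivial off $R$. Let $\pi\colon\Gamma_0\to F([0,3])$ be the homomorphism $g\mapsto\kappa_0^{-1}g\kappa_0$. Its image is $H=\langle b,\psi_{n_0}\rangle$, and $H'\le S\le H$ by \eqref{eq:simple} and Lemma~\ref{lem:H}. Define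
\begin{align*}
N_+&=\{g\in\Gamma_0':g=\mathrm{id}\text{ on every positive }R_j\text{ with }j\ne0\},\\
N_-&=\{g\in\Gamma_0':g=\mathrm{id}\text{ on every negative }R_j\}.
\end{align*}
Both are normal in $\Gamma_0$, because the $R_j$ are invariant.

The element $W_{n_0}(x,y)$ acts on a positive $R_j$ as $W_{n_0}(b,\psi_{n_j})$. For $j\ne0$ we have $n_j\ne n_0$ by (b) and $n_j\ne n_0+1$ by parity, so this is trivial by Lemma~\ref{lem:words}(a); for $j=0$ it is nontrivial by the same lemma. Hence $W_{n_0}(x,y)\in N_+$ and $\pi(N_+)\ne1$.

Let $r>\max_jn_j$. The element $W_r(y,x)$ acts on a negative $R_j$ as $W_r(b,\psi_{n_j})$, which is trivial by Lemma~\ref{lem:words}(a), and on $R_0$ as $W_r(\psi_{n_0},b)$, which is nontrivial by Lemma~\ref{lem:words}(b). Hence $W_r(y,x)\in N_-$ and $\pi(N_-)\ne1$.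

The groups $\pi(N_\pm)$ are nontrivial, contained in $H'\le S$, and normalized by $H\ge S$. As $S$ is simple, $\pi(N_+)=\pi(N_-)=S$, and so $\pi([N_+,N_-])=[S,S]=S$. A commutator $[g_+,g_-]$ with $g_\pm\in N_\pm$ is trivial off $R$ and on every $R_j$ with $j\ne0$, since one of $g_+,g_-$ is trivial on the invariant set $R_j$. So the elements of $[N_+,N_-]$ are supported on $R_0$, and $[N_+,N_-]=\kappa_0S\kappa_0^{-1}=F_c(\operatorname{int}R_0)$.
\end{proof}

For the half turn of Section~\ref{sec:example}, the proposition applies with $R_0=[16,19]$ positive, $R_1=[0,3]$ negative and $n_0=n_1=3$; the element $W_4(y,x)$ is trivial on $[0,3]$ and not on $[16,19]$. Without the condition $n_j\ne n_0$ in (b) the conclusion is false, as the repeated overlap shows.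

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

Fix $k\ge1$, $q\ge3k$ and nontrivial $\alpha_1,\dots,\alpha_k\in T$. We build one $x=\beta^q$ such that Proposition~\ref{prop:isolate} applies to $x$ and $\alpha_ix\alpha_i^{-1}$ for every $i$.

\subsection*{General position}

The bumps of $x$ will be concentrated near a set $Q$ of $q$ points. A generic choice of $Q$ cannot prevent $\alpha_i$ from mapping one point of $Q$ to another, as the half turn shows. It does ensure that each such coincidence comes from an identity that holds on an open set, and then the overlap is one of the kinds already seen.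

\begin{lemma}\label{lem:position}
There are $q$ distinct points $u_l$, $v_l=\alpha_l(u_l)$ $(1\le l\le k)$ and $w_s$ $(1\le s\le q-2k)$, forming a set $Q$, and pairwise disjoint open arcs $O_c\ni c$ $(c\in Q)$ such that:
\begin{enumerate}
\item[(Q1)] the point of $Q$ following $u_l$ in the positive direction is one of the $w_s$;
\item[(Q2)] if $\alpha_iO_c$ meets $O_{c'}$, then $\alpha_i(c)=c'$ and one of the following holds:
\begin{enumerate}
\item[(i)] $c=c'$ and $\alpha_i=\mathrm{id}$ on $O_c$;
\item[(ii)] $(c,c')=(u_l,v_l)$ for some $l$ and $\alpha_i=\alpha_l$ on $O_{u_l}$;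
\item[(iii)] $(c,c')=(v_l,u_l)$ for some $l$ and $\alpha_i=\alpha_l^{-1}$ on $O_{v_l}$.
\end{enumerate}
\end{enumerate}
\end{lemma}

\begin{proof}
For $g\in T$, a linear piece of slope $1$ is fixed entirely or not at all, and any other piece contains finitely many fixed points. So the boundary $\partial\operatorname{Fix}(g)$ is finite.

We choose points $z_1,\dots,z_{q-k}$ in turn, with $z_l=u_l$ for $l\le k$ and $z_{k+s}=w_s$. Let $S_m=\{1,\alpha_m\}$ for $m\le k$ and $S_m=\{1\}$ for $m>k$, so that $Q=\{hz_m:h\in S_m\}$. Choose $z_m$ in the nonempty open set $V_m$, where $V_m=\{z:\alpha_mz\ne z\}$ for $m\le k$, where $V_{k+l}$ for $1\le l\le k$ is the open arc from $u_l$ to the next point of $\{u_j,v_j:j\le k\}$, and $V_m=\mathbb S^1$ for $m>2k$. Here $q\ge3k$ is used: the points $w_1,\dots,w_k$ exist. Choose $z_m$ outside the finite set consisting of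
\begin{itemize}
\item the points $h^{-1}gh'z_n$ with $n<m$, $h\in S_m$, $h'\in S_n$, $g\in\{1,\alpha_i,\alpha_i^{-1}:i\le k\}$, and
\item the sets $\partial\operatorname{Fix}(h'^{-1}\alpha_ih)$ with $h,h'\in S_m$, $i\le k$.
\end{itemize}
The case $g=1$ and the choice of $V_m$ for $m\le k$ make the $q$ points distinct. The point of $Q$ following $u_l$ is $w_l$ or lies between $u_l$ and $w_l$, so it lies in $V_{k+l}$, which contains no $u_j$ or $v_j$. This is (Q1).

Suppose $\alpha_i(c)=c'$. The cases $g=\alpha_i^{\pm1}$ force $c=hz_m$ and $c'=h'z_m$ with the same $m$. Then $z_m$ is a fixed point of $h'^{-1}\alpha_ih$ outside the boundary of the fixed set, so $\alpha_ih=h'$ near $z_m$. If $h=h'$, then $c=c'$ and $\alpha_i=\mathrm{id}$ near $c$. If $(h,h')=(1,\alpha_m)$, then $\alpha_i=\alpha_m$ near $c=u_m$. If $(h,h')=(\alpha_m,1)$, then $\alpha_i\alpha_m=\mathrm{id}$ near $u_m$, so $\alpha_i=\alpha_m^{-1}$ near $c=v_m$. Finally choose the arcs $O_c$ pairwise disjoint and so small that these finitely many identities hold on them and that $\alpha_iO_c\cap O_{c'}=\emptyset$ whenever $\alpha_i(c)\ne c'$;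 the latter is possible by continuity of $\alpha_i$.
\end{proof}

\subsection*{The partition and the element $\beta$}

For each $c\in Q$ that is not one of the $u_l$, choose a dyadic arc $K_c\subset O_c$ with $c$ in its interior. Choose dyadic arcs $A_l\subset\operatorname{int}K_{v_l}$ with $v_l\in\operatorname{int}A_l$. The set $O_{u_l}\cap\alpha_l^{-1}(\operatorname{int}A_l)$ is an open neighborhood of $u_l$; choose in it a dyadic arc $K_{u_l}$ with $u_l$ in its interior. Thus
\begin{equation}\label{eq:inside}
\alpha_lK_{u_l}\subset\operatorname{int}A_l .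
\end{equation}
The arcs $K_c$ are pairwise disjoint and follow the cyclic order of $Q$. Between two consecutive arcs $K_c,K_{c'}$ choose a cut point. By (Q1) at most one of $c,c'$ is a point $u_l$; if one is, cut at the endpoint of $K_{u_l}$ facing the gap, and otherwise cut at a dyadic point of the open gap. The cut points define a $q$-partition $(I_c)_{c\in Q}$ with $I_{u_l}=K_{u_l}$ and with $K_c\subset\operatorname{int}I_c$ for all other $c$.

Give $\alpha_l$ the odd tag $n_l=2l+1$, so $3\le n_l\le2k+1$ and both bases of $\psi_{n_l}$ lie in $(d_{-1},d_{2k+2})$. By \eqref{eq:inside} and Lemma~\ref{lem:PL} there is a PL$_2$ map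
\[
h_l\colon[0,3]\to A_l\quad\text{with}\quad h_l[d_{-1},d_{2k+2}]=\alpha_lI_{u_l}.
\]
Let $x$ be the product of the following bumps:
\begin{itemize}
\item in $I_{u_l}$, the two bumps of $(\alpha_l^{-1}h_l)\psi_{n_l}(\alpha_l^{-1}h_l)^{-1}$, whose bases lie in the interior of $\alpha_l^{-1}h_l[d_{-1},d_{2k+2}]=I_{u_l}$;
\item in $I_{v_l}$, the bump $h_lbh_l^{-1}$ with base $A_l$, and any bump with base in $K_{v_l}\setminus A_l$;
\item in $I_{w_s}$, any two bumps with disjoint bases in $K_{w_s}$.
\end{itemize}
By Lemma~\ref{lem:realize} there is $\beta\in\zeta_q^T$ that permutes the arcs $I_c$ in a single $q$-cycle and satisfies $\beta^q=x$. Let $X_c$ be the union of the two bases in $I_c$. Then $X_c\subset K_c\subset O_c$, and $x$ preserves each $X_c$ and is the identity off $\bigcup_cX_c$.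

\subsection*{The regions}

Fix $i$ and let $y=\alpha_ix\alpha_i^{-1}$. Then $y$ preserves each $Y_c=\alpha_iX_c\subset\alpha_iO_c$ and is the identity off $\bigcup_cY_c$. Put
\[
L^+=\{l:\alpha_i(u_l)=v_l\},\qquad L^-=\{l:\alpha_i(v_l)=u_l\},
\]
and note that $i\in L^+$. The points of $Q$ are distinct, so $l\in L^+$ puts us in case (ii) of (Q2) and $l\in L^-$ in case (iii). Define the regions $R_l^+=A_l$ for $l\in L^+$ and $R_l^-=\alpha_iA_l$ for $l\in L^-$, and let $R$ be their union. We verify the hypotheses of Proposition~\ref{prop:isolate} with $R_0=R_i^+$.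

\emph{The regions are pairwise disjoint.} Two of the same sign are disjoint because the $A_l$ are. For $l\in L^+$ and $l'\in L^-$ we have $R_l^+\cap R_{l'}^-\subset O_{v_l}\cap\alpha_iO_{v_{l'}}$, which is empty by (Q2) since $\alpha_i(v_{l'})=u_{l'}\ne v_l$.

\emph{$R_l^+$ is positive with tag $n_l$, in the coordinate $h_l$.} On $A_l$ we have $x=h_lbh_l^{-1}$. If $Y_c$ meets $A_l\subset O_{v_l}$, then $\alpha_i(c)=v_l$ by (Q2), so $c=u_l$. Since $\alpha_i=\alpha_l$ on $O_{u_l}$, the set $Y_{u_l}=\alpha_lX_{u_l}=h_l([d_0,d_2]\cup D_{n_l})$ lies in $A_l$, and on it $y=\alpha_lx\alpha_l^{-1}=h_l\psi_{n_l}h_l^{-1}$. On the rest of $A_l$ both $y$ and $h_l\psi_{n_l}h_l^{-1}$ are the identity.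

\emph{$R_l^-$ is negative with tag $n_l$, in the coordinate $\kappa=\alpha_ih_l$.} On $R_l^-=\alpha_iA_l$ we have $y=\alpha_ih_lbh_l^{-1}\alpha_i^{-1}=\kappa b\kappa^{-1}$. Since $\alpha_i=\alpha_l^{-1}$ on $O_{v_l}\supset A_l$, we have $\kappa=\alpha_l^{-1}h_l$. If $X_c$ meets $R_l^-\subset\alpha_iO_{v_l}$, then $c=\alpha_i(v_l)=u_l$ by (Q2). The set $X_{u_l}=\kappa([d_0,d_2]\cup D_{n_l})$ lies in $R_l^-$, and on it $x=\kappa\psi_{n_l}\kappa^{-1}$ by construction. On the rest of $R_l^-$ both $x$ and $\kappa\psi_{n_l}\kappa^{-1}$ are the identity.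

So the regions are invariant and (a) holds; (b) holds because the $n_l$ are distinct.

\emph{$x$ and $y$ commute off $R$.} The sets $X_c\setminus R$ are invariant under $x$, and the sets $Y_c\setminus R$ under $y$. Suppose $X_{c'}\setminus R$ meets $Y_c\setminus R$. Then (Q2) applies to $c,c'$. In case (ii), $Y_c=Y_{u_l}\subset R_l^+$, and in case (iii), $X_{c'}=X_{u_l}\subset R_l^-$, as just shown; both are impossible. So case (i) holds: $c=c'$ and $\alpha_i=\mathrm{id}$ on $O_c$, whence $Y_c=X_c$ and $y=x$ on $X_c$. Let $Q_0$ be the set of $c\in Q$ with $\alpha_i=\mathrm{id}$ on $O_c$. Then $\mathbb S^1\setminus R$ is the disjoint union of four kinds of sets: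
\begin{itemize}
\item $X_c\setminus R=Y_c\setminus R$ with $c\in Q_0$, where $x=y$;
\item $X_c\setminus R$ with $c\notin Q_0$, which meets no $Y_{c''}$, so that $y=\mathrm{id}$ there;
\item $Y_c\setminus R$ with $c\notin Q_0$, which meets no $X_{c''}$, so that $x=\mathrm{id}$ there;
\item the remaining points, which are fixed by $x$ and $y$.
\end{itemize}
Each of these sets is invariant under $x$ and $y$, and $xy=yx$ on each. This is (c).

\subsection*{Conclusion}

Let $\Gamma=\langle\alpha_i,\beta\rangle$. It contains $x$ and $y$, so Proposition~\ref{prop:isolate} gives $F_c(\operatorname{int}A_i)\le\Gamma$. The arcs $I_c$ cover the circle and $\beta$ permutes them in one cycle, so for every $z\in\mathbb S^1$ there is $s$ with $\beta^sz\in I_{u_i}$, and then $\alpha_i\beta^sz\in\operatorname{int}A_i$ by \eqref{eq:inside}. Thus the $\Gamma$-translates of $\operatorname{int}A_i$ cover $\mathbb S^1$, and $\Gamma=T$ by Proposition~\ref{prop:criterion}. The element $\beta\in\zeta_q^T$ does not depend on $i$, so $\langle\alpha_i,\beta\rangle=T$ for all $i\le k$. Taking $q=3k$ gives $u(T)\ge k$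 for every $k$, hence $u(T)=\infty$. This proves Theorem~\ref{thm:A}. \qed

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Theorem~\ref{thm:A} gives $u(\zeta_q^T)\ge\lfloor q/3\rfloor$. The element $\zeta_q$ has an orbit of size $q$ (Section~\ref{sec:class}), so part (a) gives $u(\zeta_q^T)\le q$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHS}
Collin Bleak, Scott Harper, Rachel Skipper, \emph{Thompson's group $T$ is $\frac32$-generated}, arXiv:2206.05316 (2022).

\bibitem{CFP}
Cannon, Floyd, Parry, \emph{Introductory notes on Richard Thompson's groups}.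

\bibitem{GS}
Ghys, Sergiescu, Comment. Math. Helv. 62 (1987).

\end{thebibliography}
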